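\title{The escaping set and the fast escaping set of $\cosh$ are path-connected}

\begin{abstract}
We prove that the escaping set $I(\cosh)$ and the fast escaping set $A(\cosh)$ are path-connected. The proof is elementary: a fixed-point argument produces arcs in $A(\cosh)$ that cross the upper half-plane at every large scale, and these arcs are pulled back along escaping orbits. We then show that every point of the plane is surrounded by arbitrarily small path-connected compact subsets of $A(\cosh)$. It follows that $E\cap U$ is path-connected for every set $E\supset A(\cosh)$ and every domain $U$, and that the complement of $A(\cosh)$ is zero-dimensional.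
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f\colon\mathbb C\to\mathbb C$ be a transcendental entire function and let $f^n$ be its $n$-th iterate. The \emph{escaping set} of $f$ is
\[ I(f)=\{z\in\mathbb C\colon f^n(z)\to\infty \text{ as } n\to\infty\}. \]
Let $M(r)=\max_{|z|\le r}|f(z)|$, let $M^n$ be the $n$-th iterate of $M$, and fix $R$ with $M(r)>r$ for all $r\ge R$, so that $M^n(R)\to\infty$. Put
\[ A_R(f)=\{z\colon |f^n(z)|\ge M^n(R)\text{ for all }n\ge0\},\qquad A(f)=\bigcup_{n\ge0}f^{-n}(A_R(f)). \]
The set $A(f)\subset I(f)$ is the \emph{fast escaping set}. Since $M$ is nondecreasing, every $z$ with $|z|\le R$ satisfies $|f^n(z)|\le M^n(R)$ for all $n$. So $M^n(R)$ is an upper bound for the growth of orbits that start in the disk of radius $R$, and $A(f)$ consists of the points whose orbits keep up with this bound after a finite delay. The choice of $R$ does not matter: if $R\le R'$, then $A_{R'}(f)\subset A_R(f)$, and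
\begin{equation}\label{eq:shift}
f^k(A_R(f))\subset A_{M^k(R)}(f)\subset A_{R'}(f)\qquad\text{whenever } M^k(R)\ge R'.
\end{equation}

A set $E\subset\mathbb C$ is a \emph{spider's web} if it is connected and there is an increasing sequence $(G_n)_{n\ge0}$ of bounded simply connected domains with $\bigcup_nG_n=\mathbb C$ and $\partial G_n\subset E$ for all $n$. It is known that $A(\cosh)$ and $I(\cosh)$ are spiders' webs. The name suggests threads along which one can walk, but the definition does not provide them. For example, take the circles $|z|=n$, $n\ge1$, together with the spirals $r\exp(i\tan\pi(r-\frac12))$, $r>1$, $r\notin\mathbb Z$. Each spiral accumulates on both neighboring circles, so this set is a spider's web. It is not path-connected: just after the last time at which a path from $|z|=1$ to $|z|=2$ has modulus $1$, its direction $z/|z|$ would run around the unit circle infinitely often, against continuity. The question that we answer comes from \cite{Rempe}: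
\begin{quote}
Are $I(\cosh)$ and $A(\cosh)$ path-connected?
\end{quote}
Both are. A \emph{path} is a continuous map from a compact interval to $\mathbb C$, a \emph{domain} is a nonempty connected open set, and we put $P=\bigcup_{n\ge0}\cosh^{-n}(\mathbb R)$, where $\cosh^{-n}$ denotes the preimage under the $n$-th iterate.

\begin{theorem}\label{thm:esc}
For every $z\in I(\cosh)$ there is a path from $z$ to a point of $P$ that is contained in $A(\cosh)\cup\{z\}$. Consequently every set $E$ with $A(\cosh)\subset E\subset I(\cosh)$ is path-connected. In particular, $A(\cosh)$ and $I(\cosh)$ are path-connected.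
\end{theorem}

For a compact set $L\subset\mathbb C$ let $\operatorname{fill}(L)$ be the union of $L$ and the bounded components of $\mathbb C\setminus L$. The second theorem says that $A(\cosh)$ looks like a web at every point and at every small scale.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] For every $z\in\mathbb C$ and $\delta>0$ there is a compact path-connected set $L\subset A(\cosh)$ with $\operatorname{diam}L<\delta$ and $z\in\operatorname{int}\operatorname{fill}(L)$.
\item[(b)] For every $E$ with $A(\cosh)\subset E\subset\mathbb C$ and every domain $U\subset\mathbb C$, the set $E\cap U$ is path-connected. Any two points of $E\cap U$ are joined by a path in $U$ all of whose points, except possibly the two endpoints, lie in $A(\cosh)$. In particular, every such $E$ is path-connected and locally path-connected.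
\item[(c)] The set $\mathbb C\setminus A(\cosh)$ is zero-dimensional, in the sense that it has a base of sets that are both open and closed in it. In particular, neither $\mathbb C\setminus A(\cosh)$ nor $I(\cosh)\setminus A(\cosh)$ contains a connected set with more than one point.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:strong}(b) contains Theorem~\ref{thm:esc}. We prove Theorem~\ref{thm:esc} first and separately, because its proof needs only explicit estimates for $\cosh$, whereas Theorem~\ref{thm:strong} also relies on the density of $I(\cosh)$ in the plane, which we deduce from general theorems on entire functions.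

What should one expect? The answer is sensitive to the function. For $h=\frac12\cosh$ we have $h(i\mathbb R)\subset[-1,1]$ and $h([-1,1])\subset[-1,1]$ because $\cosh1<2$, so no point of $i\mathbb R$ escapes; on the other hand $h(x)\ge x^4/48\ge\frac43|x|$ for real $|x|\ge4$, so $\pm4\in I(h)$. Thus $I(h)$ is not even connected. For $\cosh$ itself the whole real line escapes fast. Hence $A(\cosh)$ contains the grid formed by $i\mathbb R$ and the lines $\mathbb R+\pi ik$, and all further preimages of $\mathbb R$; their union $P$ is path-connected (Section~\ref{sec:cosh}). This speaks for a positive answer. Against it stands the following fact. A large loop around the origin has to cross the half-strip $\{x>0,\ 0<y<\pi\}$ far to the right, and none of the sets $\cosh^{-n}(\mathbb R)$ contains such a crossing (Remark~\ref{rem:nofinite}). So we have to obtain crossings as limits, and a limit of arcs is a priori only a continuum. The main point, carried out in Section~\ref{sec:arcs}, is that crossings at the scales $r$ and $\cosh r$ are tied together by an equation, and that this equation is a contraction on a space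 of parametrized paths. Section~\ref{sec:esc} uses the resulting arcs to walk toward a given escaping point. Sections~\ref{sec:fill}--\ref{sec:paths} close the arcs up to loops, shrink the loops by pulling them back, and chain small loops together.

\section{The mapping behavior of $\cosh$}\label{sec:cosh}

From now on $f=\cosh$, $A=A(f)$ and $I=I(f)$. We write $z=x+iy$, $D(a,\rho)$ and $\overline D(a,\rho)$ for open and closed disks, $\mathbb D=D(0,1)$, and $H^\pm=\{\pm y>0\}$. A bar over a set denotes its closure, and $E^*=\{\bar z\colon z\in E\}$. We often use the same letter for a path and its image.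

From $\cosh z=\cosh x\cos y+i\sinh x\sin y$ we get $|\cosh z|^2=\sinh^2x+\cos^2y$, hence
\begin{equation}\label{eq:mod}
\sinh|x|\le|f(z)|\le\cosh x .
\end{equation}
Therefore $M(r)=\cosh r\ge1+r^2/2>r$ for all $r\ge0$; every $R>0$ is admissible in the definition of $A_R=A_R(f)$, and $M^n(R)=f^n(R)$. We use $10<\cosh3<11$, which follows from $20<e^3<21$.

Let $\Gamma$ be the group of maps $z\mapsto\pm z+\pi ik$ and $z\mapsto\pm\bar z+\pi ik$, $k\in\mathbb Z$, and let $P_n=f^{-n}(\mathbb R)$. Since $f(\mathbb R)\subset\mathbb R$, we have $P_n\subset P_{n+1}$.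

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] A point $z$ lies in $A$ if and only if $f(z)$ does.
\item[(b)] If $\tau\in\Gamma$, then $|f^k\circ\tau|=|f^k|$ for all $k\ge1$, and $\tau(A)=A$.
\item[(c)] $P\subset A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By definition $f^{-1}(A)\subset A$. By \eqref{eq:shift} with $k=1$ and $R'=R$ we have $f(A_R)\subset A_R$; so $f^m(z)\in A_R$ implies $f^m(f(z))\in A_R$.

(b) We have $f(-z)=f(z)$, $f(z+\pi i)=-f(z)$ and $f(\bar z)=\overline{f(z)}$. So $f(\tau(z))$ is one of $\pm f(z)$, $\pm\overline{f(z)}$, and $f^k(\tau(z))$ is $f^k(z)$ or its conjugate for $k\ge2$. By (a), whether $z\in A$ depends only on the numbers $|f^k(z)|$ with $k\ge1$.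

(c) If $x\in\mathbb R$, then $f(x)\ge1$. As $f$ increases on $[0,\infty)$, we get $f^n(f(x))\ge f^n(1)=M^n(1)$, so $f(x)\in A_1$. Thus $\mathbb R\subset A$, and (a) gives $P_n\subset A$.
\end{proof}

Since $\operatorname{Im}f(z)=\sinh x\sin y$, the set $P_1$ is the grid $i\mathbb R\cup\bigcup_k(\mathbb R+\pi ik)$. The components of $\mathbb C\setminus P_1$ are the \emph{half-strips} $\{\sigma x>0,\ \pi k<y<\pi(k+1)\}$ with $\sigma=\pm1$, $k\in\mathbb Z$. Each lies in $H^+$ or in $H^-$, and each is the image under some $\tau\in\Gamma$ of
\[ S=\{x>0,\ 0<y<\pi\}. \]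

\begin{lemma}\label{lem:strip}
Let $T$ be a half-strip. Then $f$ maps $T$ conformally onto a half-plane $H\in\{H^+,H^-\}$ and $\overline T$ homeomorphically onto $\overline H$; the vertical side of $T$ goes to $[-1,1]$ and the two horizontal sides go to $[1,\infty)$ and $(-\infty,-1]$. Let $g\colon\overline H\to\overline T$ be the inverse map. If $w,w'\in\overline H$ and the segment $[w,w']$ lies in $\{|\zeta|\ge7\}$, then $|g(w)-g(w')|\le\frac14|w-w'|$. For $T=S$ we have $H=H^+$, and the inverse $g_S$ satisfies $g_S(\cosh r)=r$ and $g_S(-\cosh r)=r+\pi i$ for $r\ge0$.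
\end{lemma}

\begin{proof}
By the proof of Lemma~\ref{lem:basic}(b) it suffices to treat $T=S$. On $\overline S$ we have $\operatorname{Im}f\ge0$, with equality exactly on $\partial S$; the images of the sides are read off from $f(iy)=\cos y$, $f(x)=\cosh x$ and $f(x+\pi i)=-\cosh x$. The equation $f(z)=f(z')$ means $z'=\pm z+2\pi ik$. For $z,z'\in\overline S$ the plus sign forces $k=0$; the minus sign forces $x=x'=0$ and $y+y'\in\{0,2\pi\}$, so again $z=z'$. Hence $f$ is injective on $\overline S$. Given $w\in\overline{H^+}$, solve $\zeta+1/\zeta=2w$ and take a logarithm of $\zeta$; this gives a preimage $z$ of $w$, which we may choose with $x\ge0$ and $-\pi<y\le\pi$. If $x>0$, then $\sin y\ge0$ and $z\in\overline S$; if $x=0$, then $z$ or $-z$ lies in $\overline S$. So $f\colon\overline S\to\overline{H^+}$ is a continuous bijection. By \eqref{eq:mod} preimages of compact sets are compact, so the inverse is continuous.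

On $H^+$ we have $|g'(\zeta)|=1/|\sinh g(\zeta)|=|\zeta^2-1|^{-1/2}$, and this is at most $48^{-1/2}<\frac14$ when $|\zeta|\ge7$. For $\epsilon>0$ the segment $[w,w']+i\epsilon$ lies in $H^+\cap\{|\zeta|\ge7\}$, so $|g(w+i\epsilon)-g(w'+i\epsilon)|\le\frac14|w-w'|$. Let $\epsilon\to0$.
\end{proof}

\begin{lemma}\label{lem:P}
The set $P$ is path-connected.
\end{lemma}

\begin{proof}
We show by induction that $P_n\cap\overline H$ is path-connected for $H=H^\pm$; since these sets contain $\mathbb R$ and their union is $P$, the lemma follows. For $n=0$ the set is $\mathbb R$. Assume the claim for $n$. If $T$ is a half-strip with $f(T)=H'$ and inverse $g$, then $P_{n+1}\cap\overline T=g(P_n\cap\overline{H'})$ is path-connected and contains $g(\mathbb R)=\partial T$. The set $P_{n+1}\cap\overline H$ is the union of these sets over all $T\subset H$, and the union of the boundaries $\partial T$ is the half-grid $P_1\cap\overline H$, which is path-connected.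
\end{proof}

\section{Arcs in $A$ across the half-plane}\label{sec:arcs}

The paths found in Lemma~\ref{lem:P} change from one horizontal line to the next along the imaginary axis. We need to change lines far from that axis. The goal of this section is the following statement.

\begin{proposition}\label{prop:K}
For every $r\ge3$ there is a path $K_r$ from $r$ to $-r$ in $A\cap\overline{H^+}\cap\{r/2\le|w|\le4r\}$. It has an initial part that lies in the closed first quadrant and runs from $r$ to the point $\pi im$, where $m=\lceil r/\pi\rceil$.
\end{proposition}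

The arc $K_r$ must first cross $S$. The next remark shows that no finite number of preimages of $\mathbb R$ achieves this, and its proof shows what to do instead.

\begin{remark}\label{rem:nofinite}
For no $n$ is there a path in $P_n\cap\overline S\cap\{x\ge3\}$ from $\mathbb R$ to $\mathbb R+\pi i$. For $n\le1$ this holds because $P_1\cap S=\emptyset$. Suppose that $\gamma$ is such a path for $n+1$. Then $f\circ\gamma$ runs in $P_n\cap\overline{H^+}$ from the positive to the negative real axis, and $|f\circ\gamma|\ge\sinh3>7$. When it first meets $i\mathbb R$, its height exceeds $7$, so before that it reaches height $\pi$ for the first time. Up to that time it stays in $\overline S$ and has real part at least $\sqrt{49-\pi^2}>3$. This is a path of the same kind for $n$.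
\end{remark}

So a crossing of $S$ near $x=r$ has an image that contains a crossing of $S$ much farther to the right. We reverse this. Suppose that a crossing $\chi$ of $S$ in $A$ near $x=\rho=\cosh r$ is given. Stacking translates of $\chi$ we climb to height about $\rho$, we go over to the left half-plane along a line of the grid, and we descend along mirror images. This is a path in $A$ from $\rho$ to $-\rho$ on which the modulus is comparable to $\rho$, and $g_S$ turns it into a crossing of $S$ near $x=r$; see Figure~\ref{fig:K}. The construction has no starting point, since each crossing is built from one farther out. But $g_S$ contracts, so the starting point does not matter.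

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[gray] (3,0)--(0,0)--(0,1.6)--(3,1.6);
\draw[thick] (1.7,0) .. controls (1.75,0.2) and (1.9,0.35) .. (2.1,0.42);
\draw[ultra thick] (2.1,0.42) .. controls (1.75,0.6) and (1.75,1.0) .. (2.1,1.18);
\draw[thick] (2.1,1.18) .. controls (1.9,1.25) and (1.75,1.4) .. (1.7,1.6);
\node[below] at (1.7,0) {$r$};
\node[above] at (1.7,1.6) {$r+\pi i$};
\node at (0.7,0.8) {$S$};
\draw[->] (3.3,0.9) -- node[above] {$\cosh$} (4.3,0.9);
\begin{scope}[shift={(7.6,0)}]
\foreach \k in {0,1,2,3} \draw[gray] (-3,0.8*\k)--(3,0.8*\k);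
\draw[gray] (0,0)--(0,2.9);
\foreach \k in {0,1,2} {
\draw[thick] (2.2,0.8*\k) .. controls (2.55,0.8*\k+0.25) and (2.55,0.8*\k+0.55) .. (2.2,0.8*\k+0.8);
\draw[thick] (-2.2,0.8*\k) .. controls (-2.55,0.8*\k+0.25) and (-2.55,0.8*\k+0.55) .. (-2.2,0.8*\k+0.8);
}
\draw[ultra thick] (2.2,2.4)--(-2.2,2.4);
\node[below] at (2.2,0) {$\rho$};
\node[below] at (-2.2,0) {$-\rho$};
\node[above right] at (0,2.4) {$\pi im$};
\end{scope}
\end{tikzpicture}
\caption{Right: a path from $\rho=\cosh r$ to $-\rho$ in the upper half-plane, made of $m$ translates of a crossing of the half-strip $S=\{x>0,\ 0<y<\pi\}$, a segment on the line $y=\pi m$, and $m$ mirror images (schematic, $m=3$; the grid $\cosh^{-1}(\mathbb R)$ is gray). Left: its preimage under $\cosh$ in $\overline S$, a crossing of $S$ from $r$ to $r+\pi i$. The heavy parts correspond.}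
\label{fig:K}
\end{figure}

For $\rho\ge3$ let $Q_\rho$ be the rectangle $\{\rho-1\le x\le\rho+1,\ 0\le y\le\pi\}$ and let $\mathcal X_\rho$ be the set of paths $\chi\colon[0,1]\to Q_\rho$ with $\chi(0)=\rho$ and $\chi(1)=\rho+\pi i$. With the uniform distance $\|\chi-\chi'\|$, this is a nonempty complete metric space of diameter at most $\operatorname{diam}Q_\rho=\sqrt{4+\pi^2}<4$. Let $m=\lceil\rho/\pi\rceil$, so that $\rho\le\pi m<\rho+\pi$. For $\chi\in\mathcal X_\rho$ define a path $\mathcal K_\rho\chi\colon[0,1]\to\overline{H^+}$ as follows. Divide $[0,1]$ into $2m+1$ equal intervals. On the first $m$ of them run through $\chi,\ \chi+\pi i,\ \dots,\ \chi+\pi i(m-1)$, with affine changes of parameter; on the middle one run at constant speed through the \emph{top segment} from $\rho+\pi im$ to $-\rho+\pi im$; on the last $m$ put $\mathcal K_\rho\chi(t)=-\overline{\mathcal K_\rho\chi(1-t)}$. This is a path from $\rho$ to $-\rho$. On the copies of $\chi$ we have $|x|\ge\rho-1$, on the top segment $y\ge\rho$, and everywhere $|x|\le\rho+1$ and $y\le\rho+\pi$. Hence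
\begin{equation}\label{eq:Kmod}
\rho-1\le|w|\le\sqrt2\,(\rho+4)\qquad\text{for } w\in\mathcal K_\rho\chi .
\end{equation}
The top segment does not depend on $\chi$, and the copies are isometric images of $\chi$, so
\begin{equation}\label{eq:Klip}
\|\mathcal K_\rho\chi-\mathcal K_\rho\chi'\|\le\|\chi-\chi'\|.
\end{equation}

\begin{example}
Let $r=3$ and $\rho=\cosh3$. Since $3\pi<10<\rho<11<4\pi$, we have $m=4$. Start with the vertical segment $\chi(t)=\rho+\pi it$, about which we know nothing. Then $\mathcal K_\rho\chi$ consists of three sides of the rectangle with vertices $\pm\rho$ and $\pm\rho+4\pi i$. Its image under $g_S$ is a path from $3$ to $3+\pi i$. The middle part of this path lies on the curve $\sinh x\sin y=4\pi$ and belongs to $P_2\subset A$. The rest lies on the curves $\cosh x\cos y=\pm\rho$ and consists of eight pieces, each of diameter at most $\pi/4$ by Lemma~\ref{lem:strip}. Now replace the segment $\chi$ by the path obtained in the same way from the vertical segment at $\cosh\rho$. The middle part does not change, and each of the eight pieces is replaced by a nearby piece with the same endpoints,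 which contains an arc of $P_3$ and whose remainder consists of much smaller pieces. Going on in this way, we fix more and more of the path inside $P$. The points that never get fixed follow the sequence $3,\cosh3,\cosh\cosh3,\dots$ in modulus, and this will put them in $A$.
\end{example}

\begin{lemma}\label{lem:Psi}
Let $r\ge3$ and $\rho=\cosh r$. Then $\Psi_r(\chi)=g_S\circ\mathcal K_\rho\chi$ defines a map $\Psi_r\colon\mathcal X_\rho\to\mathcal X_r$ with $\|\Psi_r(\chi)-\Psi_r(\chi')\|\le\frac14\|\chi-\chi'\|$.
\end{lemma}

\begin{proof}
The endpoints are $g_S(\rho)=r$ and $g_S(-\rho)=r+\pi i$. Let $w\in\mathcal K_\rho\chi$ and $g_S(w)=x+iy\in\overline S$. By \eqref{eq:mod} and \eqref{eq:Kmod}, $\cosh x\ge\cosh r-1$. By the mean value theorem $\cosh r-\cosh(r-1)\ge\sinh2>1$, so $x\ge r-1$. Since $\rho>10$, we have $\sqrt2(\rho+4)<1.4\sqrt2\,\rho<2\rho$, and therefore $\sinh x\le|w|<2\cosh r$. Moreover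
\[ \sinh(r+1)-2\cosh r=\Bigl(\frac e2-1\Bigr)e^r-\Bigl(1+\frac1{2e}\Bigr)e^{-r}>\tfrac13e^r-2e^{-r}>0 , \]
so $x\le r+1$. Thus $\Psi_r(\chi)\in\mathcal X_r$.

For $t\in[0,1]$ the points $w=\mathcal K_\rho\chi(t)$ and $w'=\mathcal K_\rho\chi'(t)$ have modulus at least $\rho-1>9$, and $|w-w'|\le\|\chi-\chi'\|<4$ by \eqref{eq:Klip}. Every point of $[w,w']$ is within distance $2$ of $w$ or $w'$, so it has modulus at least $7$. Lemma~\ref{lem:strip} gives the estimate.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:K}]
The product $\mathcal X=\prod_{r\ge3}\mathcal X_r$, with the metric $\sup_r\|\chi_r-\chi_r'\|$, is a nonempty complete metric space. By Lemma~\ref{lem:Psi} the map that sends $(\chi_r)_{r\ge3}$ to $(\Psi_r(\chi_{\cosh r}))_{r\ge3}$ is a contraction of $\mathcal X$ with factor $\frac14$. By the Banach fixed-point theorem there is a family $(\chi_r)_{r\ge3}\in\mathcal X$ with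
\begin{equation}\label{eq:fix}
f\circ\chi_r=\mathcal K_{\cosh r}\,\chi_{\cosh r}\qquad\text{for all }r\ge3 .
\end{equation}

We claim that $\chi_r\subset A$. Let $r_n=f^n(r)$ and $w_0\in\chi_r$. If $w_n\in\chi_{r_n}$ has been found, then by \eqref{eq:fix} either $f(w_n)$ lies on the top segment of $\mathcal K_{r_{n+1}}\chi_{r_{n+1}}$, and we stop, or $f(w_n)=\tau_{n+1}(w_{n+1})$ with $\tau_{n+1}\in\Gamma$ and $w_{n+1}\in\chi_{r_{n+1}}$.

Suppose that we stop at step $n$. The top segment lies in $P_1$, so $w_n\in P_2\subset A$. If $w_{j+1}\in A$, then $f(w_j)=\tau_{j+1}(w_{j+1})\in A$ and hence $w_j\in A$, by Lemma~\ref{lem:basic}. Descending from $j=n-1$ to $j=0$ we get $w_0\in A$.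

Suppose that we never stop. For $k\ge2$, Lemma~\ref{lem:basic}(b) gives $|f^k(w_j)|=|f^{k-1}(\tau_{j+1}(w_{j+1}))|=|f^{k-1}(w_{j+1})|$. Using this $n$ times, and then \eqref{eq:fix} and \eqref{eq:Kmod}, we obtain for all $n\ge0$
\[ |f^{n+1}(w_0)|=|f(w_n)|\ge\cosh r_n-1\ge r_n^2/2\ge r_n=M^n(r). \]
So $f(w_0)\in A_r$, and $w_0\in A$. This proves the claim.

Put $K_r=\mathcal K_r\chi_r$. It lies in $P_1\cup\bigcup_{\tau\in\Gamma}\tau(\chi_r)\subset A$. For $r\ge3$ we have $r/2\le r-1$ and $\sqrt2(r+4)\le4r$, so \eqref{eq:Kmod} gives the bounds on the modulus. The restriction of $K_r$ to $[0,\frac12]$ consists of the $m$ translates of $\chi_r$, on which $x\ge r-1>0$, and the right half of the top segment; it ends at $\pi im$.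
\end{proof}

\section{Approaching an escaping point}\label{sec:esc}

To reach a point $z_0$ we transport the arcs $K_r$ back along its orbit. A \emph{chain} is an orbit $z_n=f^n(z_0)$, $n\ge0$, together with half-strips $T_n$ and half-planes $H_n\in\{H^+,H^-\}$ such that
\[ z_n\in\overline{T_n},\qquad T_n\subset H_n,\qquad f(T_n)=H_{n+1}\qquad(n\ge0). \]
Two kinds of chains occur. If $z_0\notin P$, then no $z_n$ lies in $P_1$, so $z_n$ lies in a unique half-strip $T_n$; let $H_n$ be the half-plane that contains it. Since $z_{n+1}$ lies in both half-planes $f(T_n)$ and $H_{n+1}$, they agree. We call this \emph{the chain of $z_0$}. If $z_0>0$ is real, then $T_n=S$ and $H_n=H^+$ define a chain, the \emph{real chain} of $z_0$.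

For a chain write $s_n=|z_n|$, let $g_n\colon\overline{H_{n+1}}\to\overline{T_n}$ be the inverse of $f|_{\overline{T_n}}$, and for $l\le n$ let
\[ G_{l,n}=g_l\circ\dots\circ g_{n-1}\colon\overline{H_n}\to\overline{H_l},\qquad G_{l,l}=\mathrm{id}. \]
This map is continuous and injective, holomorphic on $H_n$, and satisfies $f^{n-l}\circ G_{l,n}=\mathrm{id}$ and $G_{l,n}(z_n)=z_l$. It sends points of $A$ to $A$, by Lemma~\ref{lem:basic}(a), and points of $\mathbb R$ to $P$.

The sets $G_{0,n}(\overline{H_n})$ decrease and contain $z_0$, but they are unbounded. What shrinks to $z_0$ is the image of the part of $\overline{H_n}$ at the scale of $z_n$,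
\[ Y_n=\{w\in\overline{H_n}\colon s_n/10\le|w|\le12s_n\}. \]
The first pull-back acts like a logarithm and turns this half-annulus into a set of bounded size; the later ones contract.

\begin{lemma}\label{lem:shrink}
Consider a chain with $s_n\ge20$ for all $n\ge n_0$. Then $G_{l,n}(Y_n)\subset\overline D(z_l,6\cdot4^{-(n-1-l)})$ for $n>l\ge n_0$. For every $\eta>0$ we have $G_{0,n}(Y_n)\subset D(z_0,\eta)$ for all large $n$.
\end{lemma}

\begin{proof}
Fix $n>n_0$ and $w\in Y_n$. First let $l=n-1$. Put $u=g_{n-1}(w)$, $\xi=|\operatorname{Re}u|$ and $\xi_0=|\operatorname{Re}z_{n-1}|$. By \eqref{eq:mod}, $\sinh\xi_0\le s_n\le\cosh\xi_0$; as $s_n\ge20>\cosh3$, we have $\xi_0>3$ and $\sinh\xi_0=\frac12e^{\xi_0}(1-e^{-2\xi_0})>0.4e^{\xi_0}$. Again by \eqref{eq:mod},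
\[ \cosh\xi\ge|w|\ge\tfrac1{10}\sinh\xi_0>0.04\,e^{\xi_0},\qquad \sinh\xi\le|w|\le12\cosh\xi_0\le12\,e^{\xi_0}. \]
If $\xi<\xi_0-4$, then $\cosh\xi\le e^{\xi}<e^{-4}e^{\xi_0}<0.02\,e^{\xi_0}$, which contradicts the first inequality. If $\xi>\xi_0+4$, then $\sinh\xi>\frac12(e^4-1)e^{\xi_0}>26\,e^{\xi_0}$, which contradicts the second. So $|\xi-\xi_0|\le4$. Both $u$ and $z_{n-1}$ lie in $\overline{T_{n-1}}$, hence $|u-z_{n-1}|\le\sqrt{16+\pi^2}<6$.

Now let $n_0\le l<n-1$ and assume the estimate for $l+1$. The points $v=G_{l+1,n}(w)$ and $z_{l+1}$ lie in $\overline{H_{l+1}}$ at distance at most $6$, and $s_{l+1}\ge20$, so the segment between them lies in $\{|\zeta|\ge14\}$. Lemma~\ref{lem:strip} gives $|g_l(v)-z_l|\le\frac14|v-z_{l+1}|$. This proves the first statement. The second follows because $G_{0,n}=G_{0,n_0}\circ G_{n_0,n}$ and $G_{0,n_0}$ is continuous at $z_{n_0}$.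
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:esc}]
Once the first statement is proved, any two points of $E$ are joined in $E$ to points of $P$, and $P\subset A\subset E$ is path-connected by Lemmas~\ref{lem:basic} and~\ref{lem:P}. For $z\in P$ the constant path will do. So let $z_0\in I\setminus P$, take the chain of $z_0$, and choose $n_0$ with $s_n\ge20$ for $n\ge n_0$.

The plan is to pass from the curve $G_{0,n}(\mathbb R)$ to the curve $G_{0,n+1}(\mathbb R)=G_{0,n}(\partial T_n)$ close to $z_0$. Seen in $\overline{H_n}$, we have to go from $\mathbb R$ to $\partial T_n$ inside $A\cap Y_n$. The grid $P_1$ alone would lead through $0$, which is outside $Y_n$; the arc $K_{2s_n}$ avoids this.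

Let $\sigma_n=\pm1$ be the sign of the real part on $T_n$, and let $q_n=2\sigma_ns_n\in\mathbb R$. Fix $n\ge n_0$ and put $b_n=g_n(q_{n+1})$. Since $q_{n+1}\in Y_{n+1}$, Lemma~\ref{lem:shrink} gives $|b_n-z_n|\le6$, so $s_n-6\le|b_n|\le s_n+6\le2s_n$. Since $q_{n+1}$ is real and $|q_{n+1}|>1$, the point $b_n$ lies on a horizontal side $\ell_n$ of $T_n$. This side consists of all points of the closed quadrant $\Sigma_n=\overline{H_n}\cap\{\sigma_nx\ge0\}$ with $|y|=|\operatorname{Im}b_n|$.

Let $\tau\in\Gamma$ be the one among the maps $w\mapsto\pm w$, $w\mapsto\pm\bar w$ that sends the closed first quadrant onto $\Sigma_n$. Then $\tau(2s_n)=q_n$, and $\tau$ maps the initial part of $K_{2s_n}$ to a path in $A\cap\Sigma_n\cap\{s_n\le|w|\le8s_n\}$ that starts at $q_n$. Along it $|y|$ goes from $0$ to $\pi\lceil2s_n/\pi\rceil\ge2s_n\ge|\operatorname{Im}b_n|$. By the intermediate value theorem the path meets $\ell_n$ at a point $a_n$. Let $\gamma_n$ be the part from $q_n$ to $a_n$, followed by the segment $[a_n,b_n]\subset\ell_n\subset P_1$. The modulus is monotone along $\ell_n$, so on this segment it lies between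 $|a_n|$ and $|b_n|$, hence in $[s_n-6,8s_n]$. As $s_n-6\ge s_n/10$, the path $\gamma_n$ lies in $A\cap Y_n$.

The path $G_{0,n}(\gamma_n)$ lies in $A$ and runs from $G_{0,n}(q_n)$ to $G_{0,n}(g_n(q_{n+1}))=G_{0,n+1}(q_{n+1})$, the initial point of $G_{0,n+1}(\gamma_{n+1})$. Parametrize $G_{0,n_0+j}(\gamma_{n_0+j})$ on $[1-2^{-j},1-2^{-j-1}]$ for $j\ge0$ and send $1$ to $z_0$. By Lemma~\ref{lem:shrink} the resulting map is continuous at $1$. It is a path in $A\cup\{z_0\}$ from $G_{0,n_0}(q_{n_0})\in P$ to $z_0$.
\end{proof}

The hypothesis $z_0\in I$ entered only through $s_n\ge20$ for large $n$; the speed of escape played no role, and this is why $I$ is no harder than $A$.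

\section{Filled sets and loops in $A$}\label{sec:fill}

We turn to Theorem~\ref{thm:strong}. For a nonempty compact set $L$ let $U_L$ be the unbounded component of $\mathbb C\setminus L$, so that $\operatorname{fill}(L)=\mathbb C\setminus U_L$. We say that $L$ \emph{surrounds} $z$ if $z\in\operatorname{int}\operatorname{fill}(L)$. Working with filled sets spares us from proving that any loop is a Jordan curve.

\begin{lemma}\label{lem:fill}
Let $L,L'\subset\mathbb C$ be nonempty compact sets.
\begin{enumerate}
\item[(a)] The set $\operatorname{fill}(L)$ is compact and lies in the convex hull of $L$; thus $\operatorname{diam}\operatorname{fill}(L)=\operatorname{diam}L$. Also $\partial\operatorname{fill}(L)\subset L$.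
\item[(b)] If $L$ is connected, so is $\operatorname{fill}(L)$.
\item[(c)] If $L'\subset\operatorname{fill}(L)$, then $\operatorname{fill}(L')\subset\operatorname{fill}(L)$.
\item[(d)] If $O$ is a bounded open set with $\partial O\subset L$, then $L$ surrounds every point of $O$.
\item[(e)] If $L$ and $L'$ are connected, their fills intersect, and neither fill contains the other, then $L\cap L'\ne\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The complement of the convex hull is connected, unbounded and disjoint from $L$, so it lies in $U_L$. The components of $\mathbb C\setminus L$ are open, so $\operatorname{fill}(L)$ is closed, and no point of such a component lies on $\partial U_L=\partial\operatorname{fill}(L)$.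

(b) Each bounded component $V$ of $\mathbb C\setminus L$ has $\emptyset\ne\partial V\subset L$, so $L\cup V=L\cup\overline V$ is connected.

(c) The set $U_L$ is connected, unbounded and disjoint from $L'$, so $U_L\subset U_{L'}$.

(d) The connected set $U_L$ misses $\partial O$ and is not contained in $O$, so it misses $O$.

(e) Suppose $L\cap L'=\emptyset$. Then $L'$ lies in one component of $\mathbb C\setminus L$. By (c) and the hypothesis this component is not bounded, so $L'\subset U_L$; in the same way $L\subset U_{L'}$. Now $\operatorname{fill}(L)$ is connected by (b), misses $L'$, and meets $U_{L'}$. So it lies in $U_{L'}$, and the fills are disjoint.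
\end{proof}

We close the arcs $K_r$ up with real segments in two ways. For $r\ge3$ and $s\ge20$ let
\[ C_r=K_r\cup[-r,r],\qquad \Lambda_s=K_{3s}\cup K_{s/5}\cup[s/5,3s]\cup[-3s,-s/5]. \]
The set $C_r$ will serve for orbits that return to a bounded region. For escaping orbits we need a loop inside $Y_n$, which must not pass through $0$; this is $\Lambda_{s_n}$.

\begin{lemma}\label{lem:loops}
The sets $C_r$ and $\Lambda_s$ are compact path-connected subsets of $A\cap\overline{H^+}$.
\begin{enumerate}
\item[(a)] $C_r\subset\overline D(0,4r)$, and $\{w\in H^+\colon|w|<r/2\}$ lies in a bounded component of $\mathbb C\setminus C_r$.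
\item[(b)] $\Lambda_s\subset\{s/10\le|w|\le12s\}$, and $\{w\in H^+\colon 4s/5<|w|<3s/2\}$ lies in a bounded component of $\mathbb C\setminus\Lambda_s$.
\end{enumerate}
\end{lemma}

\begin{proof}
The first sentence and the two inclusions follow from Proposition~\ref{prop:K}, since $s/5\ge3$: the arc $K_{3s}$ lies in $\{3s/2\le|w|\le12s\}$ and $K_{s/5}$ in $\{s/10\le|w|\le4s/5\}$. In particular the half-disk in (a) and the half-annulus in (b) are connected sets disjoint from $C_r$ and $\Lambda_s$. The winding number of a closed curve vanishes on the unbounded component of its complement, so it suffices to find a nonzero winding number in each case.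

Regard $C_r$ as the closed curve that runs from $-r$ to $r$ along $\mathbb R$ and returns along $K_r$. The set $\Omega=\overline{H^+}\cap\{|\zeta|\ge r/2\}$ is the homeomorphic image under $\exp$ of a convex set, so $K_r$ is homotopic in $\Omega$, with fixed endpoints, to the upper semicircle of radius $r$. A point $w\in H^+$ with $|w|<r/2$ is not in $\Omega\cup\mathbb R$. Hence $C_r$ has the same winding number about $w$ as the boundary of the upper half-disk of radius $r$, namely $1$. This proves (a). About points with $|w|>4r$ the winding number of $C_r$ is $0$.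

For (b) run through $[s/5,3s]$, then $K_{3s}$, then $[-3s,-s/5]$, then $K_{s/5}$ backwards. About a point $w$ of the half-annulus, the winding number of this closed curve is that of $C_{3s}$ minus that of $C_{s/5}$, because the contributions of $[-s/5,s/5]$ cancel. So it equals $1-0=1$.
\end{proof}

\begin{remark}
The arcs $K_r$ also give the loops of the spider's web. The closed curve $L=K_r\cup(-K_r)\subset A$ is homotopic in $\{|\zeta|\ge r/2\}$ to the circle of radius $r$, so $D(0,r/2)$ lies in a component $G$ of $\operatorname{int}\operatorname{fill}(L)$. We have $G\subset D(0,4r)$ and $\partial G\subset L$ by Lemma~\ref{lem:fill}(a), and $G$ is simply connected because it contains the inside of each of its Jordan curves by Lemma~\ref{lem:fill}(c). The values $r=3\cdot8^n$ give an increasing sequence.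
\end{remark}

\begin{lemma}\label{lem:pull}
Consider a chain, a compact set $L\subset\overline{H_n}$, and a bounded component $V$ of $\mathbb C\setminus L$. Then $V\subset H_n$, and $G_{0,n}(L)$ surrounds every point of $G_{0,n}(V)$.
\end{lemma}

\begin{proof}
Write $G=G_{0,n}$. By Lemma~\ref{lem:fill}(a) the open set $V$ lies in $\overline{H_n}$, hence in $H_n$. As $G$ is holomorphic and injective on $H_n$, the set $G(V)$ is open. The set $G(\overline V)$ is compact, so $\partial G(V)\subset G(\overline V)\setminus G(V)=G(\partial V)\subset G(L)$. Apply Lemma~\ref{lem:fill}(d).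
\end{proof}

\section{Orbits that return to a bounded region}\label{sec:return}

If $z_0\notin I$, Lemma~\ref{lem:shrink} is not available, and its proof cannot be repaired directly: $|g'(w)|=|w^2-1|^{-1/2}$ is large near $\pm1$. We argue indirectly. The branches $G_{0,n}$ have bounded distortion on fixed half-disks, uniformly in $n$; so if the images did not shrink, they would come with disks of fixed size on which infinitely many iterates are bounded. This is excluded by the density of $I$.

The set of \emph{singular values} of an entire function $h$ is the smallest closed set $\Sigma$ such that $h\colon\mathbb C\setminus h^{-1}(\Sigma)\to\mathbb C\setminus\Sigma$ is a covering map. Recall that if a holomorphic covering map is restricted to a component of the preimage of a simply connected domain $W$, it maps that component conformally onto $W$. We have $f^{-1}(\{\pm1\})=\pi i\mathbb Z$, and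
\begin{equation}\label{eq:cover}
f\colon\mathbb C\setminus\pi i\mathbb Z\to\mathbb C\setminus\{\pm1\}\quad\text{is a covering map.}
\end{equation}
Indeed, $f$ is the composition of the covering $\exp\colon\mathbb C\setminus\pi i\mathbb Z\to\mathbb C\setminus\{0,\pm1\}$ with the map $\zeta\mapsto\frac12(\zeta+1/\zeta)$ from $\mathbb C\setminus\{0,\pm1\}$ to $\mathbb C\setminus\{\pm1\}$, which is proper and locally injective, hence a covering; applying the recalled fact twice, we see that every disk in $\mathbb C\setminus\{\pm1\}$ is evenly covered. The points $\pm1$ are critical values, so they are the singular values of $f$. Their forward orbits form the \emph{postsingular set}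
\[ \mathrm{PS}=\{-1\}\cup\{f^n(1)\colon n\ge0\}. \]
Since $f(-1)=f(1)$ and $f^n(1)\to\infty$, this is a closed discrete subset of $\mathbb R\setminus\{0\}$ with $f(\mathrm{PS})\subset\mathrm{PS}$, and it contains no point of $\pi i\mathbb Z$.

\begin{lemma}\label{lem:dense}
The set $I$ is dense in $\mathbb C$.
\end{lemma}

\begin{proof}
The \emph{Fatou set} of $f$ is the set of points near which the iterates form a normal family, and the \emph{Julia set} $J(f)$ is its complement. Eremenko \cite{Eremenko} proved that $J(f)=\partial I(f)$, so it suffices to show that the Fatou set is empty. Suppose not. Each component of the Fatou set is mapped into a component. A component is \emph{wandering} if its successive images lie in pairwise distinct components, and a \emph{Baker domain} is a periodic component on which the iterates tend to $\infty$. An entire function with finitely many singular values has neither \cite{EL,GK}. So there is a periodic component $U$, and by the classification of periodic components, $U$ is an immediate basin of an attracting or a parabolic cycle, or a Siegel disk, that is, a domain on which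 an iterate of $f$ is conformally conjugate to an irrational rotation of $\mathbb D$. In the first two cases some singular value is attracted to the cycle; this is impossible, since $\pm1$ escape. In the third case $\partial U$ lies in the closure of the postsingular set, which is $\mathrm{PS}$. Then $U$ is the complement of a discrete set, and the conformal map $U\to\mathbb D$ extends to a bounded entire function, which contradicts Liouville's theorem.
\end{proof}

The next lemma describes the preimages of a small disk. The center may be a postsingular point, so branching can occur; but it occurs at most once along a sequence of pull-backs, because no critical point lies in $\mathrm{PS}$. This bound on the degree is what makes the distortion estimate below independent of $n$.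

\begin{lemma}\label{lem:disk}
Let $D=D(p,s)$ with $D\cap\mathrm{PS}\subset\{p\}$, let $n\ge0$, and let $W$ be a component of $f^{-n}(D)$. Then there are $d\in\{1,2\}$ and a conformal map $\varphi\colon\mathbb D\to W$ with $f^n(\varphi(u))=p+su^d$. If $d=2$, then $W\cap\mathrm{PS}=\emptyset$.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=0$ take $\varphi(u)=p+su$. Let $W'$ be a component of $f^{-n-1}(D)$. Then $f(W')$ lies in a component $W$ of $f^{-n}(D)$, and $W'$ is a component of $f^{-1}(W)$. Let $d$ and $\varphi$ belong to $W$. As $f^n(\mathrm{PS})\subset\mathrm{PS}$, a point of $W\cap\mathrm{PS}$ is mapped to $p$ by $f^n$, so $W\cap\mathrm{PS}\subset\{\varphi(0)\}$.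

Suppose that $W$ contains neither $1$ nor $-1$. By \eqref{eq:cover}, $f\colon W'\to W$ is conformal, and $(f|_{W'})^{-1}\circ\varphi$ works with the same $d$. If $d=2$, then $W'\cap\mathrm{PS}=\emptyset$ because $f(W'\cap\mathrm{PS})\subset W\cap\mathrm{PS}=\emptyset$.

Suppose that $W$ contains $\sigma\in\{\pm1\}$. Then $d=1$, $\varphi(0)=\sigma$ and $-\sigma\notin W$. We take a square root on both sides of $f$. Write $f=\sigma+h^2$, with $h(z)=\sqrt2\sinh(z/2)$ if $\sigma=1$ and $h(z)=\sqrt2\cosh(z/2)$ if $\sigma=-1$. Since $\sinh\zeta=-i\cosh(\zeta+\pi i/2)$, \eqref{eq:cover} shows that $h$ is a covering map over the complement of the two points $\omega$ with $\omega^2=-2\sigma$, that is, $\sigma+\omega^2=-\sigma$. The function $\varphi(u^2)-\sigma$ has a double zero at $0$ and no other zero in $\mathbb D$, so it equals $\psi(u)^2$ with $\psi$ holomorphic and $\psi'(0)\ne0$. From $\psi(-u)^2=\psi(u)^2$ and $\psi'(0)\ne0$ we see that $\psi$ is odd. It is injective: $\psi(u)=\psi(u')$ gives $u^2=u'^2$, and $u'=-u$ gives $\psi(u)=0$, so $u=0$. Its image is $\Omega=\{\omega\colon\sigma+\omega^2\in W\}$: if $\sigma+\omega^2=\varphi(u^2)$,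 then $\omega=\pm\psi(u)=\psi(\pm u)$. So $\Omega$ is simply connected, it avoids the two exceptional points since $-\sigma\notin W$, and $f^{-1}(W)=h^{-1}(\Omega)$. Hence $h\colon W'\to\Omega$ is conformal. The map $\varphi_1=(h|_{W'})^{-1}\circ\psi$ satisfies
\[ f^{n+1}(\varphi_1(u))=f^n(\sigma+\psi(u)^2)=f^n(\varphi(u^2))=p+su^2 . \]
As before, $W'\cap\mathrm{PS}\subset\{\varphi_1(0)\}$; but $f(\varphi_1(0))=\sigma$, so $\varphi_1(0)\in\pi i\mathbb Z$ and $\varphi_1(0)\notin\mathrm{PS}$.
\end{proof}

\begin{lemma}\label{lem:koebe}
There is a constant $c>0$ such that for every injective holomorphic map $\varphi\colon\mathbb D\to\mathbb C$, every set $B\subset\varphi(\overline D(0,1/\sqrt2))$ and every $b\in B$ we have $D(b,c\operatorname{diam}B)\subset\varphi(\mathbb D)$.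
\end{lemma}

\begin{proof}
Let $t=1/\sqrt2$. The Koebe distortion theorem states that
\[ \frac{1-|u|}{(1+|u|)^3}\le\frac{|\varphi'(u)|}{|\varphi'(0)|}\le\frac{1+|u|}{(1-|u|)^3}\qquad(u\in\mathbb D). \]
So there is an absolute constant $C$ with $C^{-1}|\varphi'(0)|\le|\varphi'(u)|\le C|\varphi'(0)|$ for $|u|\le t$, and $\operatorname{diam}B\le2C|\varphi'(0)|$. The Koebe one-quarter theorem states that an injective holomorphic map $\varphi$ on $D(u,\rho)$ has $\varphi(D(u,\rho))\supset D(\varphi(u),\rho|\varphi'(u)|/4)$. Apply it with $b=\varphi(u)$ and $\rho=1-t$, and put $c=(1-t)/(8C^2)$.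
\end{proof}

\begin{lemma}\label{lem:return}
Take the chain of a point $z_0\notin P$. Let $R>0$ and $H\in\{H^+,H^-\}$, and let $\mathcal N$ be an infinite set of indices $n$ with $H_n=H$ and $|z_n|\le R$. Put $Z=\overline H\cap\overline D(0,R)$. Then for every $\eta>0$ we have $G_{0,n}(Z)\subset D(z_0,\eta)$ for all but finitely many $n\in\mathcal N$.
\end{lemma}

\begin{proof}
Since $\mathrm{PS}$ is closed and discrete, every $p\in Z$ has a radius $\rho\le\frac12$ with $D(p,2\rho)\cap\mathrm{PS}\subset\{p\}$. Cover $Z$ by finitely many of the disks $D(p_i,\rho_i)$, $1\le i\le k$, and let $D_i=D(p_i,2\rho_i)\subset D(0,R+1)$. For $n\in\mathcal N$ let $W_{i,n}$ be the component of $f^{-n}(D_i)$ that contains the connected set $G_{0,n}(D_i\cap\overline H)$, and let $B_{i,n}=\{\zeta\in W_{i,n}\colon|f^n(\zeta)-p_i|\le\rho_i\}$. Since $f^n\circ G_{0,n}=\mathrm{id}$, the sets $B_{1,n},\dots,B_{k,n}$ cover $G_{0,n}(Z)$. In the parametrization of Lemma~\ref{lem:disk}, $B_{i,n}$ is the image of $\{|u|^d\le\frac12\}\subset\overline D(0,1/\sqrt2)$. By Lemma~\ref{lem:koebe},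
\begin{equation}\label{eq:round}
D(b,c\operatorname{diam}B_{i,n})\subset W_{i,n}\qquad\text{for all }b\in B_{i,n}.
\end{equation}

Suppose that $G_{0,n}(Z)\not\subset D(z_0,\eta)$ for infinitely many $n\in\mathcal N$, and fix such an $n$. The set $G_{0,n}(Z)$ is connected and contains $z_0=G_{0,n}(z_n)$, so it meets every circle $|\zeta-z_0|=t$ with $0\le t\le\eta$. The function $\zeta\mapsto|\zeta-z_0|$ maps $B_{i,n}$ into an interval of length at most $\operatorname{diam}B_{i,n}$, and the intervals of those $B_{i,n}$ that meet $\overline D(z_0,\eta)$ cover $[0,\eta]$. So one of these sets has diameter at least $\eta/k$. Pick a point $b_n$ of it in $\overline D(z_0,\eta)$. By \eqref{eq:round}, $f^n$ maps $D(b_n,c\eta/k)$ into $D(0,R+1)$. Along a subsequence $b_n\to b$, and then $f^n$ maps $D(b,c\eta/(2k))$ into $D(0,R+1)$ for infinitely many $n$. This disk contains no escaping point, which contradicts Lemma~\ref{lem:dense}.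
\end{proof}

\section{Small loops around every point}\label{sec:small}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Let $z_0\in\mathbb C$ and $\delta>0$. Since $P\subset I$, there are three cases.

\emph{Case 1: $z_0\in I\setminus P$.} Take the chain of $z_0$. For large $n$ we have $s_n\ge20$; let $\Lambda$ be $\Lambda_{s_n}$ if $H_n=H^+$ and $\Lambda_{s_n}^*$ if $H_n=H^-$. By Lemmas~\ref{lem:loops}(b) and~\ref{lem:basic}(b), $\Lambda\subset A\cap Y_n$, and $z_n$ lies in a bounded component of $\mathbb C\setminus\Lambda$, because $z_n\in H_n$ and $4s_n/5<|z_n|<3s_n/2$. The set $L=G_{0,n}(\Lambda)$ is a compact path-connected subset of $A$, it surrounds $z_0$ by Lemma~\ref{lem:pull}, and for large $n$ it lies in $D(z_0,\delta/2)$ by Lemma~\ref{lem:shrink}; being compact, it has diameter less than $\delta$.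

\emph{Case 2: $z_0\notin I$.} Then $z_0\notin P$; take its chain. There are $R_1\ge3$, a half-plane $H$ and an infinite set $\mathcal N$ of indices $n$ with $|z_n|\le R_1$ and $H_n=H$. Let $r=3R_1$, and let $C$ be $C_r$ if $H=H^+$ and $C_r^*$ if $H=H^-$. By Lemma~\ref{lem:loops}(a), $C\subset A\cap\overline H\cap\overline D(0,12R_1)$, and each $z_n$, $n\in\mathcal N$, lies in a bounded component of $\mathbb C\setminus C$, because $z_n\in H$ and $|z_n|<r/2$. By Lemma~\ref{lem:pull} and Lemma~\ref{lem:return} with $R=12R_1$, the set $L=G_{0,n}(C)$ has the required properties for large $n\in\mathcal N$.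

\emph{Case 3: $z_0\in P$.} Now the orbit lands on $\mathbb R$, the edge of both half-planes, so a set in one closed half-plane cannot surround an orbit point; and the orbit may pass through a critical point before it lands. We first surround a real point of the orbit using both half-planes, and then take a full local preimage.

The orbit of $z_0$ enters $[1,\infty)$ and then increases to $\infty$. Choose $N$ with $x_0:=f^N(z_0)\in[20,\infty)$, let $x_n=f^n(x_0)\ge20$, and take the real chain of $x_0$, for which $G_{0,n}$ is the $n$-th iterate of $g_S$. For $n\ge1$ let $L_n^+=G_{0,n}(\Lambda_{x_n})$ and $L_n=L_n^+\cup(L_n^+)^*$. Since $x_n\in[x_n/5,3x_n]\subset\Lambda_{x_n}$, the real point $x_0$ lies in $L_n^+$ and in $(L_n^+)^*$. So $L_n$ is a compact path-connected subset of $A$ that contains $x_0$. By Lemma~\ref{lem:shrink}, $L_n\subset\overline D(x_0,6\cdot4^{-(n-1)})$.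

We claim that $L_n$ surrounds $x_0$. Choose $\delta_1>0$ such that $|f^j(\zeta)-x_j|<1$ for $|\zeta-x_0|<\delta_1$ and $0\le j\le n$. Let $\zeta\in H^+\cap D(x_0,\delta_1)$. If $f^j(\zeta)\in H^+$, then $f^j(\zeta)\in H^+\cap D(x_j,1)\subset S$, and so $f^{j+1}(\zeta)\in H^+$. Hence $f^j(\zeta)\in S$ for $0\le j\le n$, which gives $\zeta=G_{0,n}(f^n(\zeta))$. Also $4x_n/5<x_n-1<|f^n(\zeta)|<x_n+1<3x_n/2$. By Lemmas~\ref{lem:loops}(b) and~\ref{lem:pull}, $\zeta\in\operatorname{fill}(L_n^+)$, and $\operatorname{fill}(L_n^+)\subset\operatorname{fill}(L_n)$ by Lemma~\ref{lem:fill}(c). The set $\operatorname{fill}(L_n)$ is closed and symmetric with respect to $\mathbb R$, so it contains $D(x_0,\delta_1)$.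

By the local normal form of a nonconstant holomorphic map, there are $d\ge1$, $\eta>0$, a neighborhood $\Delta$ of $z_0$ with $\operatorname{diam}\Delta<\delta$, and a conformal map $\psi\colon\Delta\to D(0,\eta^{1/d})$ with $\psi(z_0)=0$ and $f^N=x_0+\psi^d$ on $\Delta$. In particular, preimages in $\Delta$ of compact subsets of $D(x_0,\eta)$ are compact, and $f^N\colon\Delta\setminus\{z_0\}\to D(x_0,\eta)\setminus\{x_0\}$ is a covering map. Fix $n$ with $L_n\subset D(x_0,\eta)$ and let $L=f^{-N}(L_n)\cap\Delta$, a compact subset of $A$ with $z_0\in L$ and $\operatorname{diam}L<\delta$.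

The set $L$ is path-connected. Given $w\in L\setminus\{z_0\}$, take a path in $L_n$ from $f^N(w)$ to $x_0$ and stop it when it first reaches $x_0$. Before that time it lifts to $L\setminus\{z_0\}$, starting at $w$, and along the lift $|\psi|^d\to0$; so the lift extends to a path in $L$ from $w$ to $z_0$. Here we used $x_0\in L_n$.

The set $L$ surrounds $z_0$. Let $O=\operatorname{int}\operatorname{fill}(L_n)\ni x_0$. By Lemma~\ref{lem:fill}(a), $\overline O$ is a compact subset of $D(x_0,\eta)$ and $\partial O\subset L_n$. The open set $O'=f^{-N}(O)\cap\Delta$ contains $z_0$, and its closure lies in the compact set $f^{-N}(\overline O)\cap\Delta$. A point of $\partial O'$ is not in $O'$, so $f^N$ maps it into $\overline O\setminus O\subset L_n$. Thus $\partial O'\subset L$, and Lemma~\ref{lem:fill}(d) applies.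
\end{proof}

\section{From small loops to paths}\label{sec:paths}

The rest of the proof is plane topology and uses only Theorem~\ref{thm:strong}(a). To join two pieces of $A$ inside a domain $U$, take any path $J$ in $U$ between them and replace it by a chain of small sets $L_i\subset A$ whose fills cover $J$. The difficulty is that two sets may be disjoint although their fills intersect; by Lemma~\ref{lem:fill}(e) this happens only when one fill contains the other, and then the inner set can be discarded.

\begin{lemma}\label{lem:join}
Let $U$ be a domain and let $B,B'\subset A\cap U$ be path-connected sets, each with more than one point. Then $B\cup B'$ lies in a path-connected subset of $A\cap U$.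
\end{lemma}

\begin{proof}
Let $J\subset U$ be the image of a path from a point $a\in B$ to a point $a'\in B'$. Choose $\delta>0$ with $\delta\le\operatorname{diam}B$, $\delta\le\operatorname{diam}B'$ and $D(z,\delta)\subset U$ for all $z\in J$. For $z\in J$ let $L_z$ be given by Theorem~\ref{thm:strong}(a). Since $z\in\operatorname{fill}(L_z)$ and $\operatorname{diam}\operatorname{fill}(L_z)<\delta$, we have $L_z\subset U$. By compactness the fills of finitely many $L_z$ cover $J$. As long as the fill of one of them is contained in the fill of another, discard the first. We are left with $L_1,\dots,L_k$ whose fills $F_1,\dots,F_k$ meet $J$, cover $J$, and are pairwise not contained in each other.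

Join $i$ and $j$ by an edge if $F_i\cap F_j\ne\emptyset$. This graph is connected; otherwise the unions of the sets $F_i\cap J$ over a component of the graph and over the remaining vertices would split $J$ into two disjoint nonempty closed sets. By Lemma~\ref{lem:fill}(e), $L_i\cap L_j\ne\emptyset$ for every edge, so $L=L_1\cup\dots\cup L_k$ is a path-connected subset of $A\cap U$. Choose $i$ with $a\in F_i$. Since $\operatorname{diam}F_i<\operatorname{diam}B$, the connected set $B$ meets both $F_i$ and its complement, so it meets $\partial F_i\subset L_i$. The same argument with $a'$ shows that $B'$ meets $L$. Hence $B\cup L\cup B'$ is path-connected.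
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Let $z\in U$, choose $\epsilon>0$ with $D(z,\epsilon)\subset U$, and for $n\ge1$ let $L_n\subset A$ be a compact path-connected set of diameter less than $\epsilon/n$ that surrounds $z$. By Lemma~\ref{lem:fill}(a), $L_n\subset D(z,\epsilon/n)$, and $L_n$ has more than one point because its fill has nonempty interior. Pick $p_n\in L_n$. By Lemma~\ref{lem:join} for the domain $D(z,\epsilon/n)$ and the sets $L_n$, $L_{n+1}$, there is a path from $p_n$ to $p_{n+1}$ in $A\cap D(z,\epsilon/n)$. Parametrize it on $[1-2^{1-n},1-2^{-n}]$ and send $1$ to $z$. This is a path in $U$ from $p_1\in L_1$ to $z$ that lies in $A$ for all times before $1$.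

Given $z,w\in E\cap U$, do this for both points, with first sets $L_1$ and $L_1'$, and join $p_1$ to $p_1'$ in $A\cap U$ by Lemma~\ref{lem:join}. The result is a path in $U$ from $z$ to $w$ whose points other than the endpoints lie in $A\subset E$. With $U=\mathbb C$ we see that $E$ is path-connected, and with small disks $U$ that it is locally path-connected.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
Let $z\notin A$ and $\delta>0$, and let $L$ be as in (a). Since $z\in\operatorname{fill}(L)\setminus L$, the point $z$ lies in a bounded component $V$ of $\mathbb C\setminus L$, with $\operatorname{diam}V\le\operatorname{diam}L<\delta$ and $\partial V\subset L\subset A$. Then $V\setminus A=\overline V\setminus A$ is open and closed in $\mathbb C\setminus A$, contains $z$, and has diameter less than $\delta$. These sets form a base. If $Z\subset\mathbb C\setminus A$ contains two points $z\ne z'$, take $\delta=|z-z'|$; then $V\cap Z$ is a nonempty proper subset of $Z$ that is open and closed in $Z$, so $Z$ is not connected. This applies in particular to subsets of $I\setminus A$.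
\end{proof}

\begin{thebibliography}{9}
\bibitem{Eremenko} Eremenko (1989).
\bibitem{EL} Eremenko and Lyubich (1992).
\bibitem{GK} Goldberg and Keen (1986).
\bibitem{Rempe} Lasse Rempe, \emph{Spiders' webs in the Eremenko--Lyubich class}, arXiv:2410.20998 (2024).
\end{thebibliography}
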